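# Infinite products that converge in order but not under rearrangement

## 1. The theorem on rearranged products

All topological groups are Hausdorff, $e$ is the identity, and $\mathbb N=\{0,1,2,\dots\}$. A *metric group* is a topological group whose topology is metrizable. A sequence $\{b_n:n\in\mathbb N\}$ is *faithfully indexed* if $b_n\neq b_m$ for $n\ne m$. Products are ordered: $\prod_{n=0}^m b_n=b_0b_1\cdots b_m$. For a topological group $G$ consider three conditions.

* (i) $G$ contains an $f_\omega$-productive sequence, that is, a faithfully indexed sequence $\{a_n\}$ such that for every function $z:\mathbb N\to\mathbb Z$ the partial products $\prod_{n=0}^m a_n^{z(n)}$ converge, as $m\to\infty$, to some element of $G$.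
* (ii-a) For every faithfully indexed sequence $\{b_n\}$ in $G$ there is a bijection $\varphi:\mathbb N\to\mathbb N$ such that $\{b_{\varphi(n)}\}$ is not productive.
* (ii-b) For every faithfully indexed sequence $\{b_n\}$ in $G$ there is a bijection $\varphi:\mathbb N\to\mathbb N$ such that $\{b_{\varphi(n)}\}$ is not Cauchy productive.

**Theorem 1.**

* (A) There is a separable metric group satisfying (i) and (ii-a). It can be taken $\sigma$-compact and non-archimedean.
* (B) There is a Hausdorff group, separable and $\sigma$-compact, satisfying (i) and (ii-b).
* (C) A metrizable group satisfies (ii-b) if and only if it is discrete. Hence no metrizable group, separable or not, satisfies (i) and (ii-b).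

*The groups in (A) and (B) are one abstract group $G$ with two topologies. In both, for every faithfully indexed $\{b_n\}$, the set of bijections $\varphi$ for which $\{b_{\varphi(n)}\}$ is not productive (in case (A)), respectively not Cauchy productive (in case (B)), is comeager in $\mathrm{Sym}(\mathbb N)$. Everything is in ZFC.*

This answers both variants of a question in Dikran Dikranjan, Dmitri Shakhmatov, Jan Spěvák, "Productivity of sequences with respect to a given weight function", arXiv:1011.1524 (2010). We now fix the vocabulary.

**Definition (left Cauchy).** A sequence $\{x_m\}$ in $G$ is left Cauchy if for every neighbourhood $U$ of $e$ there is $k$ with $x_m^{-1}x_n\in U$ for all $m,n\ge k$. A convergent sequence is left Cauchy.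

**Definition (productive).** A sequence $\{b_n\}$ is productive if its partial products $\prod_{n=0}^m b_n$ converge to an element of $G$, and Cauchy productive if these partial products form a left Cauchy sequence.

**Definition ($f$-productive).** Let $f:\mathbb N\to(\omega+1)\setminus\{0\}$, where $\omega+1=\mathbb N\cup\{\omega\}$. A faithfully indexed $\{a_n\}$ is $f$-productive ($f$-Cauchy productive) if $\{\prod_{n=0}^m a_n^{z(n)}:m\in\mathbb N\}$ converges in $G$ (is left Cauchy) for every $z:\mathbb N\to\mathbb Z$ with $|z(n)|\le f(n)$ for all $n$. For the constant function $f_\omega=\omega$ there is no restriction on $z$, which gives condition (i).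

*Example.* In $(\mathbb Z/2)^{\mathbb N}$ with the product topology, let $e_n$ be the $n$-th unit vector. Then $\{e_n\}$ is $f_\omega$-productive, since each coordinate of the partial products becomes constant. In the subgroup of finitely supported vectors, $\{e_n\}$ is $f_\omega$-Cauchy productive but not productive: the limit $(1,1,1,\dots)$ is missing.

A group is *non-archimedean* if its open subgroups form a base at $e$. The group $\mathrm{Sym}(\mathbb N)\subset\mathbb N^{\mathbb N}$ of all bijections is a Polish space; basic open sets prescribe finitely many initial values of $\varphi$. A set is *meager* if it is contained in a countable union of closed sets with empty interior, *comeager* if its complement is meager, and by the Baire category theorem a nonempty Polish space is not meager in itself.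

Two remarks. Since productive implies Cauchy productive, (ii-b) implies (ii-a). And conditions (i) and (ii) pull against each other: (i) asks for one sequence whose products converge for all choices of exponents *in the given order*, while (ii) forbids every sequence, including that one, from having all its rearrangements converge.

## 2. Metrizable, abelian and completely metrizable groups

We first try the groups that come to mind. Each attempt fails, and each failure tells us something about the group we must build.

A topological group satisfying (i) is not discrete: with $z\equiv1$ and $P_m=\prod_{n\le m}a_n$ we get $a_m=P_{m-1}^{-1}P_m\to e$, and the $a_m$ are distinct. A discrete group does satisfy (ii-b), hence (ii-a): if $\{b_n\}$ is Cauchy productive there, then $b_m=P_{m-1}^{-1}P_m=e$ for all large $m$, so $\{b_n\}$ is not faithfully indexed, and we may take $\varphi=\mathrm{id}$.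

**Proposition 2.** *A metrizable group satisfies (ii-b) if and only if it is discrete. Hence no metrizable group satisfies (i) and (ii-b).*

*Proof.* Discrete groups were treated above. Let $G$ be metrizable and not discrete. By the Birkhoff–Kakutani theorem it has a compatible left-invariant metric $d$. Put $|g|=d(e,g)$. Then $|g^{-1}|=|g|$ and $|gh|\le d(e,g)+d(g,gh)=|g|+|h|$. Choose distinct $b_n$ with $|b_n|<2^{-n}$. For any bijection $\varphi$ with partial products $P_m=\prod_{n\le m}b_{\varphi(n)}$ and for $m<n$,
$$|P_m^{-1}P_n|=|b_{\varphi(m+1)}\cdots b_{\varphi(n)}|\le\sum_{i>m}|b_{\varphi(i)}|\longrightarrow0\quad(m\to\infty),$$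
because $\sum_i|b_{\varphi(i)}|$ is a rearrangement of a convergent series of nonnegative numbers. So every rearrangement is Cauchy productive and (ii-b) fails. The last sentence follows since (i) excludes discrete groups. $\square$

This is part (C). Since left Cauchy sequences in a subgroup are the same in the subgroup and in the group, (ii-b) passes to subgroups. So a group with (ii-b) has no non-discrete metrizable subgroup at all, and the group in (B) must have this property.

For (ii-a), the argument above leaves one way out: the Cauchy partial products may fail to have a limit. So completeness is fatal.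

**Proposition 3.** *A completely metrizable group satisfies (ii-a) if and only if it is discrete.*

*Proof.* Let $\rho$ be a complete compatible metric on a non-discrete group. Choose inductively $b_n\neq e$, $b_n\notin\{b_0,\dots,b_{n-1}\}$, so close to $e$ that $\rho(ub_nv,uv)<2^{-n}$ for all of the finitely many pairs $u,v$ of (possibly empty) products of distinct elements of $\{b_0,\dots,b_{n-1}\}$. Let $\varphi$ be a bijection with partial products $P_m$, and let $P_m^{(N)}$ be the product $P_m$ with all factors of index $>N$ deleted. Delete these factors one at a time, largest index first. When $b_n$ is deleted, its neighbours on both sides are products of distinct elements of smaller index, so the product moves by less than $2^{-n}$. Hence $\rho(P_m,P_m^{(N)})\le\sum_{n>N}2^{-n}=2^{-N}$. For fixed $N$ the element $P_m^{(N)}$ is constant for large $m$. So $(P_m)$ is $\rho$-Cauchy and converges. Every rearrangement is productive and (ii-a) fails. $\square$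

A $G_\delta$ subset of a Polish space is Polish, so the example in (A) cannot be a $G_\delta$ subgroup of a Polish group. Ours will be an $F_\sigma$ subgroup of one, a countable union of compact sets.

The next attempt would be an incomplete abelian group, such as the finitely supported vectors above. It fails too.

**Proposition 4.** *If a topological group has a non-discrete metrizable abelian subgroup $D$, then (ii-a) fails.*

*Proof.* Take an invariant metric on $D$, put $|g|=d(e,g)$, and choose $g_n\in D$ with $0<|g_{n+1}|<|g_n|/4$. Put $b_n=g_ng_{n+1}^{-1}$. Then $\frac34|g_n|<|b_n|<\frac54|g_n|$, and $|b_{n+1}|<\frac54|g_{n+1}|<\frac5{16}|g_n|<|b_n|$. So the $b_n$ are distinct and $\sum|b_n|<\infty$. The products telescope: $\prod_{n\le N}b_n=g_0g_{N+1}^{-1}\to g_0$. If $\varphi([0,m])\supset[0,N]$, then, $D$ being abelian, $\prod_{n\le m}b_{\varphi(n)}$ differs from $\prod_{n\le N}b_n$ by a factor of norm at most $\sum_{n>N}|b_n|$. So every rearrangement converges to $g_0\in D$. $\square$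

So in a metric group with (ii-a) every abelian subgroup is discrete. We need a group that is far from abelian, incomplete, and yet contains all limits $\prod a_n^{z(n)}$ of one sequence.

## 3. The group generated by monotone products in an inverse limit

Take generators of order $2$, so that only exponents $0,1$ matter, with no other relations. Complete the group, so that all products have a limit somewhere. Then keep only the limits that (i) forces on us.

**The ambient group.** Let $x_n$ generate a cyclic group of order $2$ and let $F_n=\langle x_0\rangle*\dots*\langle x_{n-1}\rangle$, a countable discrete group. The map $F_{n+1}\to F_n$ kills $x_n$. Let $H=\varprojlim F_n$ with projections $\pi_n:H\to F_n$. As a closed subgroup of $\prod_nF_n$, $H$ is Polish, and the subgroups $\ker\pi_n$ form a base at $e$. A left Cauchy sequence in $H$ has eventually constant image under each $\pi_n$, so it converges in $H$. We regard $F_n\le F_{n+1}\le\dots\le H$, so that $\pi_n|_{F_n}=\mathrm{id}$ and $\pi_m(x_n)=e$ for $n\ge m$.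

**The monotone products.** For $z\in C=\{0,1\}^{\mathbb N}$ put $w(z)=\lim_kx_0^{z_0}\cdots x_k^{z_k}\in H$. The limit exists and
$$\pi_m(w(z))=x_0^{z_0}\cdots x_{m-1}^{z_{m-1}},$$
so $w:C\to H$ is continuous. Put
$$K_1=w(C)\cup w(C)^{-1},\qquad K_r=K_1^{\,r}\ (r\ge1),\qquad G=\bigcup_{r}K_r .$$
Each $K_r$ is compact, being a continuous image of a compact set. Since $e=w(0)\in K_1$ and $K_1^{-1}=K_1$, we have $K_r\subset K_{r+1}$, $K_r^{-1}=K_r$ and $K_rK_s=K_{r+s}$. So $G$ is a subgroup of $H$. Note $F_m\le G$. Let $\tau_H$ be the subspace topology on $G$: a separable metrizable group topology, $\sigma$-compact because $G=\bigcup K_r$, and non-archimedean because the subgroups $G\cap\ker\pi_n$ form a base at $e$.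

**A test by hand: the sequence $\{x_n\}$.** Call a word in the letters $x_i$ *monotone* if its indices strictly increase or strictly decrease. The image $\pi_M(y)$ of $y\in K_r$ is a product of $r$ monotone words. Its reduced form arises by repeatedly deleting adjacent equal letters. The letters that survive from each of the $r$ words still form a monotone word. So the reduced form of $\pi_M(y)$ is a concatenation of at most $r$ monotone words.

Now exchange neighbours: consider $u=x_1x_0\,x_3x_2\,x_5x_4\cdots$, which converges in $H$. Then $\pi_{2k}(u)=x_1x_0x_3x_2\cdots x_{2k-1}x_{2k-2}$ is reduced, and no three consecutive letters in it are monotone. So a concatenation of monotone words giving it has at least $k$ of them. As $k$ is arbitrary, $u\notin K_r$ for every $r$, that is, $u\notin G$. Hence $\{x_n\}$ has a rearrangement that is not productive in $(G,\tau_H)$, although, as we check next, it is $f_\omega$-productive in the given order. We must do the same for *every* faithfully indexed sequence in $G$.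

## 4. The topology $\tau_k$ determined by the compact sets $K_r$

By Proposition 2, part (B) needs a non-metrizable topology. We take the finest topology that agrees with $H$ on each $K_r$: a set $U\subset G$ is $\tau_k$-open iff $U\cap K_r$ is relatively open in $K_r\subset H$ for every $r$. It is finer than $\tau_H$, hence Hausdorff.

On $K_r$ the topology $\tau_k$ induces the topology of $H$. Indeed, $\tau_k$-open sets meet $K_r$ in relatively open sets by definition. Conversely, if $A\subset K_r$ is closed in $H$, then $A\cap K_s$ is closed in $K_s$ for all $s$, so $A$ is $\tau_k$-closed. In particular each $K_r$ is $\tau_k$-compact and metrizable, hence separable, so $(G,\tau_k)$ is $\sigma$-compact and separable.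

**Lemma 5.**

* (a) $\tau_k$ is a group topology.
* (b) A sequence with $y_n\to e$ in $\tau_k$ lies in some $K_r$.
* (c) A $\tau_k$-left Cauchy sequence in $G$ lies in some $K_r$, and therefore converges in $H$ to an element of $G$.

*Proof.* (a) Inversion is continuous because $K_r^{-1}=K_r$. For multiplication, let $U$ be $\tau_k$-open, $O=\{(x,y)\in G\times G:xy\in U\}$, and $(a,b)\in O$ with $a,b\in K_{r_0}$. For each $r$ the set $O\cap K_r^2$ is open in $K_r^2$, since multiplication $K_r^2\to K_{2r}$ is continuous and $U\cap K_{2r}$ is open in $K_{2r}$. We choose inductively, for $r\ge r_0$, sets $V_r,W_r$ relatively open in $K_r$ with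
$$a\in V_{r_0},\quad b\in W_{r_0},\quad \overline{V_r}\subset V_{r+1},\quad \overline{W_r}\subset W_{r+1},\quad \overline{V_r}\times\overline{W_r}\subset O .$$
To begin, start from $\{a\}\times\{b\}\subset O\cap K_{r_0}^2$; to continue, start from the compact product $\overline{V_r}\times\overline{W_r}\subset O\cap K_{r+1}^2$. In either case the tube lemma of Wallace gives relatively open sets $V',W'$ containing the two factors with $V'\times W'\subset O$. Since $K_{r+1}$ (or $K_{r_0}$) is compact Hausdorff, we can insert relatively open sets between the factors and $V',W'$ whose closures still lie in $V',W'$.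

Put $V=\bigcup V_r$ and $W=\bigcup W_r$. Since the $V_r$ increase, $V\cap K_s=\bigcup_{r\ge\max(s,r_0)}(V_r\cap K_s)$, and each $V_r\cap K_s$ is open in $K_s$ because $K_s\subset K_r$. So $V$ is $\tau_k$-open, and likewise $W$. A point of $V\times W$ lies in $V_r\times W_r$ for large $r$, so $(a,b)\in V\times W\subset O$.

(b) If not, then, as any finitely many terms lie in some $K_s$, infinitely many terms lie outside each $K_j$. So there are $n_1<n_2<\dots$ with $y_{n_j}\notin K_j$. Let $D=\{y_{n_j}:j\ge1\}$. Since $K_r\subset K_j$ for $j\ge r$, $D\cap K_r\subset\{y_{n_j}:j<r\}$ is finite. So $D$ is $\tau_k$-closed, and $e\notin D$. Thus $G\setminus D$ is a neighbourhood of $e$ missing infinitely many terms, a contradiction.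

(c) Let $(p_n)$ be $\tau_k$-left Cauchy and suppose it lies in no $K_r$. Again finitely many terms lie in some $K_s$, so we can pick $n_1<n_2<\dots$ and $s_j$ with $p_{n_j}\in K_{s_j}$ and $p_{n_{j+1}}\notin K_{s_j+j}=K_{s_j}K_j$. Then $p_{n_j}^{-1}p_{n_{j+1}}\notin K_j$ for all $j$, so this sequence lies in no $K_r$. But it tends to $e$ in $\tau_k$, contradicting (b). So $(p_n)$ lies in some $K_r$. It is left Cauchy in $H$ too, so it converges in $H$, and the limit is in the compact set $K_r\subset G$. $\square$

**Lemma 6.** *The sequence $\{x_n\}$ is $f_\omega$-productive in $(G,\tau_H)$ and in $(G,\tau_k)$.*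

*Proof.* For $n<m$, $\pi_{n+1}(x_n)=x_n\neq e=\pi_{n+1}(x_m)$, so the $x_n$ are distinct. Let $z:\mathbb N\to\mathbb Z$ and $\bar z=z\bmod2\in C$. Since $x_n^2=e$, the partial products of $\prod x_n^{z(n)}$ are those of $\prod x_n^{\bar z(n)}$. Each is $w$ of a truncation of $\bar z$, so it lies in $K_1$, and they converge in $H$ to $w(\bar z)\in K_1$. The two topologies agree on $K_1$. $\square$

## 5. From bijections to finite rearrangements, by Baire category

The next step replaces infinite rearrangements by finite ones. The whole theorem will rest on this statement.

**Proposition 7.** *Let $\{b_n\}$ be a faithfully indexed sequence in $G$ converging to $e$ in $H$, let $\Phi\subset\mathbb N$ be finite and $r\ge1$. Then there are a finite $I\subset\mathbb N\setminus\Phi$ and two enumerations of $I$, with corresponding products $X,Y$ of the $b_i$ $(i\in I)$, such that $XY^{-1}\notin K_r$.*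

Its proof occupies Sections 6–9. First we see why it suffices.

**Theorem 8.** *For every faithfully indexed sequence $\{b_n\}$ in $G$ the set*
$$\mathcal G_b=\Big\{\varphi\in\mathrm{Sym}(\mathbb N):\ \prod_{n\le m}b_{\varphi(n)}\text{ converges in }H\text{ to an element of }G\Big\}$$
*is meager in $\mathrm{Sym}(\mathbb N)$. In particular $\mathcal G_b\neq\mathrm{Sym}(\mathbb N)$.*

*Proof.* **Step 1: reduction to $b_n\to e$.** If the partial products $P_m$ of some rearrangement converge in $H$, then $b_{\varphi(m)}=P_{m-1}^{-1}P_m\to e$, hence $b_n\to e$ in $H$. So if $b_n\not\to e$, then $\mathcal G_b=\emptyset$. Assume $b_n\to e$ in $H$.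

**Step 2: $\mathcal G_b$ is a countable union of closed sets.** For each $m$ there is $k$ with $b_i\in\ker\pi_m$ for $i\ge k$. So for every $\varphi$ the $\pi_m$-images of the partial products are constant once all indices $<k$ have been used. Hence $\Pi(\varphi)=\prod_nb_{\varphi(n)}$ exists in $H$, and $\pi_m\Pi(\varphi)$ depends only on an initial segment of $\varphi$ whose range contains $[0,k)$. So $\Pi:\mathrm{Sym}(\mathbb N)\to H$ is continuous, and $\mathcal G_b=\bigcup_r\Pi^{-1}(K_r)$ is a union of closed sets.

**Step 3: these closed sets have empty interior.** Suppose $\Pi^{-1}(K_r)$ contains a nonempty basic open set $\{\varphi:\varphi|_{[0,N)}=\sigma\}$. Let $\Phi=\sigma([0,N))$ and $p=\prod_{n<N}b_{\sigma(n)}\in K_s$. Let $I\subset\mathbb N\setminus\Phi$ be finite, with two enumerations giving products $X,Y$. Extend $\sigma$ first by either enumeration of $I$, then by one fixed enumeration of the remaining indices, along which the product is $T\in H$. Both extensions are in the basic open set, so $pXT,\,pYT\in K_r$. The unknown tail $T$ cancels: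
$$XY^{-1}=p^{-1}(pXT)(pYT)^{-1}p\in K_sK_rK_rK_s=K_{2r+2s}.$$
This holds for all such $I,X,Y$, contradicting Proposition 7 for $\Phi$ and $2r+2s$. $\square$

**Proof of Theorem 1 from Theorem 8.** Part (C) is Proposition 2. Let $\{b_n\}$ be faithfully indexed in $G$ and let $\varphi\notin\mathcal G_b$; such $\varphi$ form a comeager, hence nonempty, set.

In $(G,\tau_H)$ the sequence $\{b_{\varphi(n)}\}$ is not productive, by the definition of $\mathcal G_b$. With Lemma 6, $(G,\tau_H)$ is a separable metric group, $\sigma$-compact and non-archimedean, satisfying (i) and (ii-a).

If $\{b_{\varphi(n)}\}$ were Cauchy productive in $(G,\tau_k)$, then by Lemma 5(c) its partial products would converge in $H$ to an element of $G$, so $\varphi\in\mathcal G_b$, a contradiction. With Lemmas 5(a) and 6, $(G,\tau_k)$ is a Hausdorff group, separable and $\sigma$-compact, satisfying (i) and (ii-b). $\square$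

It remains to prove Proposition 7.

## 6. The free decompositions $G=F_m*B_m$

For $b_n=x_n$ we counted monotone pieces in reduced words. For a general sequence this count is out of control: the $b_n$ may be infinite words of growing complexity, and they may cancel. Already for $b_n=x_nx_{n+1}$ the ordered product $b_0\cdots b_n$ collapses to $x_0x_{n+1}$. We want a coarser count that treats everything beyond a fixed index $m$ as a black box.

For $m\ge1$ let $B_m\le G$ be the subgroup generated by the $w(z)$ with $z$ vanishing on $[0,m)$. Then $B_m\subset\ker\pi_m$.

**Lemma 9.** *$G=F_m*B_m$, and every element of $K_r$ is a product, in some order, of $r$ elements of $F_m$ and $r$ elements of $B_m$.*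

*Proof.* We have $w(z)=(x_0^{z_0}\cdots x_{m-1}^{z_{m-1}})\,w(z')$, where $z'$ is $z$ with its first $m$ entries set to $0$. So an element of $K_1$ is a product of one element of $F_m$ and one of $B_m$, in one of the two orders. This gives the second claim and $G=\langle F_m,B_m\rangle$.

For freeness, let $y=y_1\cdots y_l$ $(l\ge1)$ be an alternating product of nontrivial elements of $F_m$ and $B_m$. Choose $M>m$ with $\pi_M(y_i)\neq e$ for all $y_i\in B_m$. We have $\pi_M(B_m)\subset\langle x_m,\dots,x_{M-1}\rangle$, $\pi_M|_{F_m}=\mathrm{id}$, and $F_M=F_m*\langle x_m,\dots,x_{M-1}\rangle$. So $\pi_M(y)$ is a nonempty alternating product of nontrivial elements in a free product, hence $\pi_M(y)\neq e$ and $y\ne e$. $\square$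

**A model computation.** By Lemma 9 the normal form of an element of $K_r$ in $F_m*B_m$ has at most $r$ syllables from $F_m$. Suppose $d_1,\dots,d_n\in F_m\setminus\{e\}$ and $q_1,\dots,q_n\in B_m\setminus\{e\}$ all occur among the inverses $b_i^{-1}$. Let $V=d_1q_1d_2q_2\cdots d_nq_n$ and $V'=q_1\cdots q_nd_1\cdots d_n$. Then
$$V'^{-1}V=(d_1\cdots d_n)^{-1}(q_1\cdots q_n)^{-1}\,d_1q_1\cdots d_nq_n .$$
Even if $q_1\cdots q_n=e$ and the first factor then cancels $d_1$, at least $n-1$ syllables from $F_m$ survive. For $n-1>r$ this is not in $K_r$, and $V'^{-1}V$ has the form $XY^{-1}$ of Proposition 7. So it would be enough to have many early terms $d_j$ in $F_m$ and all late terms $q_i$ in $B_m$.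

The early terms cause little trouble; it will be enough that $\pi_m(d_j)\ne e$, which holds for suitable $m$. The late terms are where the plan stops. From $b_n\to e$ we only know that they lie in $\ker\pi_m$, and $\ker\pi_m$ is larger than $B_m$. For example, $x_0x_nx_0\in\ker\pi_1$ has a normal form of length $3$ in $F_1*B_1$ for $n\ge1$, so it is in $x_0B_1x_0$ and not in $B_1$. A general sequence in $\ker\pi_m$ need not respect any conjugate of $B_m$.

The way past this point is to argue by contradiction. If Proposition 7 fails, the failure is a strong boundedness condition on the action of the $b_n$ on the tree of the decomposition $F_m*B_m$. We will show that boundedness forces all late terms to fix one common vertex, that is, to lie in one conjugate $gB_mg^{-1}$. Then the model computation can be carried out geometrically around that vertex.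

## 7. The Bass–Serre trees $T_m$

Let $T_m$ be the Bass–Serre tree of $G=F_m*B_m$ (Serre, *Trees*, I.4–5). Its vertices are the cosets $gF_m$ and $gB_m$, and for each $g\in G$ there is one edge, joining $gF_m$ to $gB_m$. The group $G$ acts by left multiplication, preserving the two vertex types. So it acts without inversions, and distinct vertices of one orbit have distance at least $2$. It acts freely on edges, and $\mathrm{Stab}(gF_m)=gF_mg^{-1}$, $\mathrm{Stab}(gB_m)=gB_mg^{-1}$.

*Example.* For $\langle x_0\rangle*\langle x_1\rangle$ every vertex has valency $2$, so the tree is a line. The elements $x_0$ and $x_1$ are reflections in two adjacent vertices, and $x_0x_1$ is a translation by $2$.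

Let $o$ be the vertex $B_m$. If $y\in B_m$ then $yo=o$. If $y\in F_m$ then $d(o,yo)\le2$, because $o$ and $yo$ are both adjacent to the vertex $F_m=yF_m$. Since $d(o,y_1\cdots y_lo)\le\sum_id(o,y_io)$, Lemma 9 gives
$$y\in K_r\ \Longrightarrow\ d(o,yo)\le2r\quad\text{in }T_m,\text{ for every }m\ge1. \tag{1}$$
The bound does not depend on $m$, so we may choose $m$ after $r$.

We use four facts. Here $f,f'$ denote elements of $G\setminus\{e\}$, and midpoints are taken in the geometric realization of the tree.

**(T1)** *If $f$ fixes a vertex $v$, then $d(x,fx)=2d(x,v)$ for every vertex $x$.* For $x\neq v$, the edge at $v$ pointing to $x$ is moved by $f$, since the action on edges is free. So $[x,v]\cup[v,fx]$ has no backtracking and is a geodesic.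

**(T2)** *If $f$ fixes no vertex, then $f$ is hyperbolic:* it translates a line $\ell_f$, its axis, by some $\tau\ge1$, and $d(x,fx)=\tau+2d(x,\ell_f)$ for every vertex $x$. This is textbook (Serre, *Trees*, I.6.4). The vertices of the axis are those minimizing $d(x,fx)$, so the axis of $gfg^{-1}$ is $g\ell_f$.

**(T3)** *Let $X$ be a nonempty bounded set of vertices, of diameter $\Delta$. For all pairs $x,y\in X$ with $d(x,y)=\Delta$ the midpoint of $[x,y]$ is the same point $c(X)$.* Let $c$ be the midpoint for one such pair, and let $u\in X$. The projection of $u$ to $[x,y]$ lies, say, in $[x,c]$. Then the geodesic from $u$ to $y$ passes through $c$, so $\Delta\ge d(u,y)=d(u,c)+\Delta/2$ and $d(u,c)\le\Delta/2$. For another pair $x',y'\in X$ at distance $\Delta$ we get $d(x',c),d(y',c)\le\Delta/2$, so $c$ is the midpoint of $[x',y']$ as well. Consequently $c(gX)=g\,c(X)$, and $c(X)=c(Y)$ whenever $X\subset Y$ have the same finite diameter.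

**(T4)** *Let $\ell,\ell'$ be the axes of hyperbolic $f,f'\in G$. If an unbounded set of vertices lies within a fixed distance $R$ of both $\ell$ and $\ell'$, then $\ell=\ell'$.*

*Proof of (T4).* Suppose first that $\ell\cap\ell'$ is bounded. Let $x$ be within $R$ of both lines and let $y$ be its projection to $\ell$. Then $d(y,\ell')\le2R$. If $\ell\cap\ell'\neq\emptyset$, the shortest path from $y\in\ell$ to $\ell'$ runs along $\ell$ to $\ell\cap\ell'$, so $y$ is within $2R$ of $\ell\cap\ell'$. If $\ell\cap\ell'=\emptyset$, this path runs along $\ell$ to the endpoint on $\ell$ of the bridge between the lines, so $y$ is within $2R$ of that endpoint. In both cases the possible $x$ form a bounded set, a contradiction.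

So $\ell\cap\ell'$, which is connected, is unbounded and contains a ray $\rho$. After inverting $f$ and $f'$ if necessary, both translate $\rho$ into itself, by $\tau$ and $\tau'$ say. For an edge $\varepsilon$ of $\rho$, both $ff'\varepsilon$ and $f'f\varepsilon$ are the edge $\tau+\tau'$ steps further along $\rho$. As the action on edges is free, $ff'=f'f$. Hence $f'\ell$, the axis of $f'ff'^{-1}=f$, equals $\ell$. The element $f'$ acts on the line $\ell$ with no fixed vertex and no inversion, so as a translation. So $d(x,f'x)$ is constant for vertices $x$ of $\ell$, and by (T2) so is $d(x,\ell')$. On $\rho$ it is $0$, so $\ell\subset\ell'$ and $\ell=\ell'$. $\square$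

## 8. Virtually abelian subgroups of $H$

The next lemma prevents all late terms from acting along one line. It is the counterpart of Proposition 4, which showed that non-discrete abelian subgroups must be avoided.

**Lemma 10.** *Every subgroup $D\le H$ having an abelian subgroup of index at most $2$ is discrete. Hence a sequence of nontrivial elements of $H$ converging to $e$ cannot lie in such a subgroup.*

*Proof.* **Step 1: reduction to abelian $D$.** A discrete subgroup of a Hausdorff group is closed. If it has finite index, it is also open, because its complement is a finite union of closed cosets. A group with a discrete open subgroup is discrete. So we may assume that $D$ is abelian. By the Kurosh subgroup theorem a subgroup of $F_M$ is a free product of a free group and of groups of order $2$; if it is abelian, it is infinite cyclic or of order at most $2$.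

**Step 2: the case where $\pi_n(t)$ has infinite order for some $t\in D$ and some $n$.** We claim $D\cap\ker\pi_n=\{e\}$. If $e\neq t'\in D\cap\ker\pi_n$, take $M\ge n$ with $\pi_M(t')\neq e$. The abelian group $\langle\pi_M(t),\pi_M(t')\rangle$ is infinite, as $\pi_M(t)$ maps to $\pi_n(t)$; so it is infinite cyclic. Two nontrivial elements of an infinite cyclic group have a common nontrivial power: $\pi_M(t)^a=\pi_M(t')^b$ with $a,b\neq0$. Mapping to $F_n$ gives $\pi_n(t)^a=\pi_n(t')^b=e$, a contradiction. So $D$ is discrete.

**Step 3: the remaining case.** Every $\pi_M(D)$ is an abelian torsion group, so it has order at most $2$. Finitely many distinct elements of $D$ are separated by some $\pi_M$, so $|D|\le2$ and $D$ is discrete. $\square$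

## 9. Bounded orbits, a common fixed vertex, and a long zigzag

We now prove Proposition 7. Suppose it fails for $\{b_n\}$, $\Phi$ and $r$. Discard the terms with index in $\Phi$ and the at most one term equal to $e$, and re-index. Then all $b_n\ne e$, still $b_n\to e$ in $H$, and $XY^{-1}\in K_r$ for all products $X,Y$ over the same finite index set.

Put $s_n=b_n^{-1}$ and $L=2r$. For $J\subset\mathbb N$ let $\mathcal W(J)$ be the set of all products $s_{i_1}\cdots s_{i_q}$ with distinct $i_1,\dots,i_q\in J$, $q\ge0$. If $W,W'$ are two such products over the same finite index set, then $W=X^{-1}$ and $W'=Y^{-1}$ for products $X,Y$ of the $b_i$ over that set, so $W^{-1}W'=XY^{-1}\in K_r$. By (1),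
$$d(Wo,W'o)\le L\quad\text{in every }T_m. \tag{2}$$

Fix $n\ge2$ with $2n>L$. Then fix $m\ge1$ with $\pi_m(s_j)\neq e$ for all $j<n$. Work in $T=T_m$, and let
$$X_k=\{Wo:W\in\mathcal W([k,\infty))\}.$$
These sets contain $o$ and decrease with $k$.

**Step 1: some $X_k$ is bounded.** The purpose is to obtain a bounded set that the late terms almost preserve. Suppose all $X_k$ are unbounded.

*Axes from commutators.* For a pair $p=\{i,j\}$, $i<j$, with $s_is_j\neq s_js_i$ put $f_p=(s_js_i)^{-1}s_is_j\neq e$. Such pairs exist inside every $[k,\infty)$: otherwise $s_k,s_{k+1},\dots$ generate an abelian group containing a sequence of nontrivial elements converging to $e$, against Lemma 10. If $W\in\mathcal W(\mathbb N\setminus p)$, then $s_is_jW$ and $s_js_iW$ are products over the same index set, so (2) gives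
$$d(f_pWo,Wo)\le L .$$
If $f_p$ fixed a vertex $v$, (T1) would give $d(Wo,v)\le L/2$ for all $W\in\mathcal W([j+1,\infty))$, and $X_{j+1}$ would be bounded. So $f_p$ is hyperbolic, with axis $\ell_p$, and (T2) gives
$$d(Wo,\ell_p)\le L/2\quad\text{for all }W\in\mathcal W(\mathbb N\setminus p). \tag{3}$$

*All axes coincide.* If $p,p'$ are non-commuting pairs and $k>\max(p\cup p')$, then by (3) the unbounded set $X_k$ is within $L/2$ of $\ell_p$ and of $\ell_{p'}$. By (T4), $\ell_p=\ell_{p'}$. Call the common axis $\ell$.

*Every $s_k$ preserves $\ell$.* Let $k\in\mathbb N$. Take a non-commuting pair $p$ with $k\notin p$, and $l>\max(p\cup\{k\})$. For $W\in\mathcal W([l,\infty))$ both $W$ and $s_kW$ are in $\mathcal W(\mathbb N\setminus p)$. By (3) for $s_kW$, the point $s_kWo$ is within $L/2$ of $\ell$. By (3) for $W$, it is within $L/2$ of $s_k\ell$, which is the axis of $s_kf_ps_k^{-1}$. These points form the unbounded set $s_kX_l$. So $s_k\ell=\ell$ by (T4).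

*Contradiction.* All $s_k$ lie in $\mathrm{Stab}(\ell)$. This group acts faithfully on $\ell$, since the action on edges is free. So it embeds in the automorphism group of a line, the infinite dihedral group, and has an abelian subgroup of index at most $2$. As $s_k\to e$ in $H$ and $s_k\neq e$, this contradicts Lemma 10.

**Step 2: there are $k_2$ and a vertex $z=gB_m$ fixed by all $s_k$, $k\ge k_2$.** This puts all late terms into one conjugate of $B_m$. By Step 1 the diameters of the $X_k$ are finite for large $k$. They are nonincreasing nonnegative integers, so they have a constant value $\Delta$ for $k\ge k_2$. By (T3), $c(X_k)=z$ is the same point for all $k\ge k_2$. For $k\ge k_2$ we have $s_kX_{k+1}\subset X_k$, and both sets have diameter $\Delta$. So by (T3)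
$$s_kz=s_k\,c(X_{k+1})=c(s_kX_{k+1})=c(X_k)=z .$$
If $z$ were the midpoint of an edge, $s_k$ would fix that edge, so $s_k=e$, a contradiction. So $z$ is a vertex. If $z=gF_m$, then $s_k\in gF_mg^{-1}$ for all $k\ge k_2$, while $s_k\in\ker\pi_m$ for large $k$. Since $\pi_m$ is injective on $F_m$, hence on $gF_mg^{-1}$, this gives $s_k=e$, a contradiction. So $z=gB_m$.

**Step 3: two products over one index set that are far apart.** Here we carry out the model computation of Section 6 around the vertex $z$. We have $\mathrm{Stab}(z)=gB_mg^{-1}\subset\ker\pi_m$. Let $d_j=s_{j-1}$ for $1\le j\le n$. Since $\pi_m(d_j)\neq e$, we have $d_jz\neq z$, so $d(z,d_jz)\ge2$. Let $Q=\{s_k:k\ge\max(k_2,n)\}$. This is an infinite subset of $\mathrm{Stab}(z)$, and its indices differ from those of $d_1,\dots,d_n$.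

For a vertex $x\neq z$ let $\varepsilon(x)$ be the first edge of $[z,x]$, at $z$. An element $q\in\mathrm{Stab}(z)$ permutes the edges at $z$. As $G$ acts freely on edges, for given $x\ne z$ and a given edge $\varepsilon$ at $z$ at most one $q\in Q$ satisfies $q\,\varepsilon(x)=\varepsilon$. Since $Q$ is infinite, we can choose distinct $q_n,q_{n-1},\dots,q_1\in Q$, in this order, with:

* (a) $q_i\,\varepsilon(d_{i+1}z)\neq\varepsilon(d_i^{-1}z)$ for $1\le i<n$;
* (b) if $o\neq z$: $q_n\,\varepsilon(o)\neq\varepsilon(d_n^{-1}z)$;
* (c) if $y:=q_2\cdots q_nd_1\cdots d_n\,o\neq z$: $q_1\,\varepsilon(y)\neq\varepsilon(d_1z)$.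

The point $y$ in (c) depends only on $q_2,\dots,q_n$, which is why $q_1$ is chosen last. Each choice excludes only finitely many elements of $Q$.

Let
$$V=d_1q_1d_2q_2\cdots d_nq_n,\qquad V'=q_1q_2\cdots q_nd_1d_2\cdots d_n .$$
Put $h_1=d_1$ and $h_{i+1}=h_iq_id_{i+1}$, so $V=h_nq_n$. Put $z_0=z$ and $z_i=h_iz=h_iq_iz$ for $1\le i\le n$. From the definition of $h_i$ we get $h_id_i^{-1}z=z_{i-1}$ for $1\le i\le n$. Consider the concatenation of geodesics
$$V'o\;\to\;z_0\;\to\;z_1\;\to\;\cdots\;\to\;z_n\;\to\;Vo=h_nq_no .$$
We check that there is no backtracking at any of the corners.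

*At $z_i$, $1\le i<n$.* The geodesic to $z_{i-1}=h_id_i^{-1}z$ starts with $h_i\,\varepsilon(d_i^{-1}z)$. The geodesic from $z_i=h_iq_iz$ to $z_{i+1}=h_iq_id_{i+1}z$ starts with $h_iq_i\,\varepsilon(d_{i+1}z)$. These edges differ by (a).

*At $z_n$.* If $o\neq z$, the geodesic from $z_n=h_nq_nz$ to $h_nq_no$ starts with $h_nq_n\,\varepsilon(o)$, and the geodesic to $z_{n-1}$ starts with $h_n\,\varepsilon(d_n^{-1}z)$. These differ by (b). If $o=z$, then $Vo=z_n$ and the path ends at $z_n$.

*At $z_0=z$.* We have $V'o=q_1y$. If $y\neq z$, the geodesic from $z=q_1z$ to $q_1y$ starts with $q_1\,\varepsilon(y)$, and the geodesic to $z_1=d_1z$ starts with $\varepsilon(d_1z)$. These differ by (c). If $y=z$, then $V'o=z_0$ and the path begins at $z_0$.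

So the path has no backtracking, and in a tree such a path is geodesic. Moreover $d(z_{i-1},z_i)=d(h_id_i^{-1}z,h_iz)=d(d_i^{-1}z,z)=d(z,d_iz)$. Therefore
$$d(Vo,V'o)\ \ge\ \sum_{i=1}^nd(z_{i-1},z_i)=\sum_{i=1}^nd(z,d_iz)\ \ge\ 2n\ >\ L .$$
But $V$ and $V'$ are products of the same $s_i$ over the same finite index set, so (2) gives $d(Vo,V'o)\le L$. This contradiction proves Proposition 7, and with it Theorem 8 and Theorem 1. $\blacksquare$
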